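# Oriented cycles in twisted fractionally Calabi–Yau and $d$-representation-finite algebras

## 1. The guess that homological symmetry forbids oriented cycles

Take a finite dimensional algebra of finite global dimension. Suppose its derived category is as periodic as it can be: some power of the Serre functor is a shift, up to an automorphism. Or suppose its module category contains a $d$-cluster tilting module with $d$ bounding the global dimension. Can the quiver of such an algebra contain an oriented cycle?

The answer one would first guess is *no*. The standard examples are path algebras of acyclic quivers, their tensor products, and quotients of these, and a cycle seems to need room that so rigid a structure does not leave. The guess has two parts, which are the two statements of a conjecture in Aaron Chan, Osamu Iyama, Rene Marczinzik, "Fractionally Calabi-Yau algebras and cluster tilting", arXiv:2604.19582 (2026). To state it we fix the words.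

Throughout, $K$ is an arbitrary field, algebras are finite dimensional $K$-algebras, modules are finitely generated right modules, $D=\operatorname{Hom}_K(-,K)$, and $\mathrm D^{\mathrm b}(A)=\mathrm D^{\mathrm b}(\operatorname{mod}A)$. An algebra $A$ is *Iwanaga–Gorenstein* if $\operatorname{idim}A_A=\operatorname{idim}{}_AA<\infty$; equivalently, $\mathrm K^{\mathrm b}(\operatorname{proj}A)$ has a Serre functor. Every algebra of finite global dimension is of this kind, and only such algebras occur below. For them $\mathrm K^{\mathrm b}(\operatorname{proj}A)=\mathrm D^{\mathrm b}(A)$ and the Serre functor is $\nu=-\otimes^{\mathbf L}_ADA$. It is an autoequivalence with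
$$\operatorname{Hom}(S,T)\cong D\operatorname{Hom}(T,\nu S)\quad\text{naturally in }S,T. \tag{1}$$
A Serre functor is unique up to isomorphism, so it commutes with triangle equivalences.

**Definition (twisted fractionally Calabi–Yau).** Let $m,\ell$ be integers, $\ell>0$. The algebra $A$ is *twisted $(m,\ell)$-fractionally Calabi–Yau* if $\nu^\ell$ is isomorphic to $[m]$ up to a twist by an algebra automorphism $\varphi$ of $A$, that is, $\nu^\ell\cong(-\otimes_A{}_\varphi A)[m]$. It is *twisted fractionally Calabi–Yau* if this holds for some such $m,\ell$.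

**Definition ($d$-cluster tilting, $d$-representation-finite).** Let $d\ge1$. A module $M$ is *$d$-cluster tilting* if
$$\operatorname{add}M=\{X:\operatorname{Ext}^i_A(X,M)=0\text{ for }0<i<d\}=\{X:\operatorname{Ext}^i_A(M,X)=0\text{ for }0<i<d\}.$$
The algebra $A$ is *$d$-representation-finite* if $\operatorname{gldim}A\le d$ and $A$ has a $d$-cluster tilting module.

Such an $M$ always has $A$ and $DA$ in $\operatorname{add}M$, and $\operatorname{Ext}^i(M,M)=0$ for $0<i<d$.

**Definition (Ext-quiver).** The *Ext-quiver* of $A$ has the isomorphism classes of simple modules as vertices, and an arrow $S\to S'$ whenever $\operatorname{Ext}^1_A(S,S')\ne0$. It is *acyclic* if it has no oriented cycles, loops included.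

**The conjecture.** Let $\operatorname{gldim}A<\infty$.

1. If $A$ is twisted fractionally Calabi–Yau, then its Ext-quiver is acyclic.
2. If $A$ is $d$-representation-finite, then its Ext-quiver is acyclic.

We need two textbook facts at once.

**(F1) Computing $\nu$.** Since $\nu=-\otimes^{\mathbf L}DA$, one computes $\nu Z$ by taking a projective resolution of $Z$ and applying $-\otimes_ADA$ termwise; this replaces the projective $e A$ by the injective $D(Ae)$, so $\nu A=DA$. From (1), together with $H^j(T)=\operatorname{Hom}(A,T[j])$, we get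
$$DH^{-j}(T)=\operatorname{Hom}(T,DA[j]),\qquad H^{-j}(\nu T)=D\operatorname{Hom}(T,A[j]),\qquad H^j(\nu^{-1}T)=\operatorname{Hom}(DA,T[j]). \tag{2}$$
Write $\mathrm D^{\le0}$, $\mathrm D^{\ge0}$ for the complexes with cohomology only in degrees $\le0$, respectively $\ge0$. By construction $\nu$ preserves $\mathrm D^{\le0}$, and by the last formula of (2) $\nu^{-1}$ preserves $\mathrm D^{\ge0}$.

**(F2) $A$ and $DA$ detect homological dimensions.** Let $\operatorname{gldim}A<\infty$.

- If $n=\operatorname{pd}Z$, then $\operatorname{Ext}^n(Z,A)\ne0$. Indeed $\operatorname{Ext}^n(Z,Y)\ne0$ for some $Y$; for a surjection $F\to Y$ with $F$ free, $\operatorname{Ext}^n(Z,F)\to\operatorname{Ext}^n(Z,Y)$ is onto because $\operatorname{Ext}^{n+1}(Z,-)=0$.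
- If $n=\operatorname{idim}Z$, then $\operatorname{Ext}^n(DA,Z)\ne0$. Indeed $\operatorname{Ext}^n(S,Z)\neq0$ for some simple $S$; embed $S$ in an injective $I$; then $\operatorname{Ext}^n(I,Z)\to\operatorname{Ext}^n(S,Z)$ is onto because $\operatorname{Ext}^{n+1}(I/S,Z)=0$.
- $\operatorname{gldim}A=\max\{i:\operatorname{Ext}^i(DA,A)\ne0\}$. Indeed let $g=\operatorname{gldim}A=\operatorname{pd}Z$ and embed $Z$ in an injective $I$; then $\operatorname{Ext}^g(I,A)\to\operatorname{Ext}^g(Z,A)\ne0$ is onto because $\operatorname{Ext}^{g+1}(I/Z,A)=0$.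

## 2. Three tests by hand, and the two theorems

**Test 1: an acyclic example with both properties.** Let $\Gamma$ be given by $1\xrightarrow{x}2\xrightarrow{y}3$ with $xy=0$ (paths are composed left to right). Write $P_i$ and $I_i=\nu P_i$ for the indecomposable projectives and injectives at $i$. Then $P_3=S_3$, $P_2=I_3$ has top $S_2$ and socle $S_3$, $P_1=I_2$ has top $S_1$ and socle $S_2$, and $I_1=S_1$. The resolution $0\to P_3\to P_2\to P_1\to S_1\to0$ shows $\operatorname{gldim}\Gamma=2$, and $\nu S_1$ is the complex $I_3\to I_2\to I_1$ in degrees $-2,-1,0$, whose only cohomology is $S_3=P_3$ in degree $-2$. So $\nu$ acts by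
$$P_3\mapsto P_2\mapsto P_1\mapsto S_1\mapsto P_3[2],$$
and $\nu^4\Gamma\cong\Gamma[2]$. By (F3) below, $\Gamma$ is twisted $(2,4)$-fractionally Calabi–Yau.

It is also $2$-representation-finite, with $M=P_1\oplus P_2\oplus P_3\oplus S_1$. The indecomposable modules are $P_1,P_2,S_1,S_2,S_3$. We have $\operatorname{Ext}^1(M,M)=0$, since $P_1,P_2,S_1$ are injective and $\operatorname{Ext}^1(S_1,P_3)$ is a subquotient of $\operatorname{Hom}(P_2,P_3)=0$. The remaining module $S_2$ fails both conditions, because $\operatorname{Ext}^1(S_1,S_2)\ne0\ne\operatorname{Ext}^1(S_2,S_3)$.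

**Test 2: global dimension at most one.** Here the guess is a theorem, with no symmetry needed.

**Proposition 1.** If $\operatorname{gldim}A\le1$, then the Ext-quiver of $A$ is acyclic.

*Proof.* Let $P(S)$ be the projective cover of the simple $S$. Since $\operatorname{Ext}^1(S,S')\cong\operatorname{Hom}(\operatorname{rad}P(S),S')$, an arrow $S\to S'$ means that $S'$ is a summand of the top of $\operatorname{rad}P(S)$. As $\operatorname{rad}P(S)$ is projective, $P(S')$ is a direct summand of $\operatorname{rad}P(S)$. So $P(S')$ has strictly smaller length than $P(S)$, and lengths drop strictly along every path. $\square$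

This is also the first proof anyone would try in general, and it stops at one place: in global dimension $2$ the module $\operatorname{rad}P(S)$ need not be projective, and length can grow along an arrow. The next test shows this.

**Test 3: the two-vertex cycle.** Let $\Delta$ have arrows $x:1\to2$, $y:2\to1$ and the relation $xy=0$. Then $P_1$ has basis $e_1,x$ and $P_2$ has basis $e_2,y,yx$. Along the arrow $1\to 2$ the length of the projective grows from $2$ to $3$, and $\operatorname{rad}P_1=S_2$ is not projective. From $0\to P_1\to P_2\to S_2\to0$ and $0\to S_2\to P_1\to S_1\to0$ we get $\operatorname{gldim}\Delta=2$. So finite global dimension alone permits cycles. But $\Delta$ has neither symmetry.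

*Not $d$-representation-finite.* The case $d=1$ is excluded by $\operatorname{gldim}\Delta=2$. For $d\ge2$ we would need $\operatorname{Ext}^1(D\Delta,\Delta)=0$. The injective $I_1$ is $P_2/Kyx$, with resolution
$$0\to P_1\xrightarrow{\,y\cdot\,}P_2\xrightarrow{\,yx\cdot\,}P_2\to I_1\to0.$$
Applying $\operatorname{Hom}(-,P_1)$ gives $Kx\to Kx\to Ke_1$, where the maps send $x$ to $x\cdot yx=0$ and to $xy=0$. So $\operatorname{Ext}^1(I_1,P_1)=K\ne0$.

*Not twisted fractionally Calabi–Yau.* The injective $I_2$ has basis dual to $e_2,x,yx$ and is isomorphic to $P_2$, so $\nu P_2\cong P_2$. If $\nu^\ell\Delta\cong\Delta[m]$, then $P_2\cong\nu^\ell P_2$ is a summand of $\Delta[m]$, so $m=0$. But $\nu^\ell A\cong A$ forces $A$ to be semisimple: $\nu^{-1}A\cong\nu^{\ell-1}A$ lies in $\mathrm D^{\ge0}\cap\mathrm D^{\le0}$ by (F1), so $\operatorname{Ext}^i(DA,A)=H^i(\nu^{-1}A)=0$ for $i>0$, and $\operatorname{gldim}A=0$ by (F2).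

The guess has survived so far. It is nevertheless false, as early as Proposition 1 allows.

**Theorem 2.** Over any field $K$ there is an algebra $B$ of global dimension $2$ which is $2$-representation-finite and twisted $(4,3)$-fractionally Calabi–Yau and whose Ext-quiver has an oriented cycle. Hence statements (1) and (2) are both false.

**Theorem 3.** Let $K$ be any field.

1. For every $d\ge2$ there is a $d$-representation-finite, twisted $(2d,3)$-fractionally Calabi–Yau algebra $B_d$ with $\operatorname{gldim}B_d=d$ whose Ext-quiver has an oriented cycle.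
2. If $\operatorname{gldim}A\le1$, the Ext-quiver of $A$ is acyclic.

Consequently statement (2) for a fixed $d$ holds if and only if $d=1$, and statement (1) restricted to algebras with $\operatorname{gldim}\le g$ holds if and only if $g\le1$.

## 3. Five more facts about Serre functors, projectives and tensor products

All algebras have finite global dimension.

**(F3) It is enough to look at $A$.** If $\nu^\ell A\cong A[m]$ in $\mathrm D^{\mathrm b}(A)$, then $A$ is twisted $(m,\ell)$-fractionally Calabi–Yau. Indeed $\nu^\ell=-\otimes^{\mathbf L}_AX$ for the bimodule complex $X=DA\otimes^{\mathbf L}_A\cdots\otimes^{\mathbf L}_ADA$ ($\ell$ factors). As a complex of right modules $X\cong A[m]$, so its cohomology sits in degree $-m$, and by truncation $X\cong N[m]$ as bimodules, with $N_A\cong A_A$. The left action on $N$ is an algebra map $\varphi:A\to\operatorname{End}(A_A)=A$. It is bijective because $\nu^\ell$ is fully faithful. So $N\cong{}_\varphi A$. Conversely, a twisted $(m,\ell)$-fractionally Calabi–Yau algebra has $\nu^\ell A\cong A[m]$;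 this was used in Test 3.

**(F4) Cycles seen from projectives.** Let $P\not\cong P'$ be indecomposable projectives with $\operatorname{Hom}(P,P')\ne0\ne\operatorname{Hom}(P',P)$. Then the Ext-quiver has an oriented cycle.

*Proof.* We claim: for every $k\ge0$ and every simple summand $S$ of $\operatorname{rad}^kP'/\operatorname{rad}^{k+1}P'$ there is a path, possibly of length $0$, from $\operatorname{top}P'$ to $S$. For $k=0$ this is clear. Let $S$ be a summand of $\operatorname{rad}^{k+1}P'/\operatorname{rad}^{k+2}P'$, which is the radical of $\operatorname{rad}^kP'/\operatorname{rad}^{k+2}P'$. Factor the latter module by a complement of $S$ in its radical. The result $N'$ has $\operatorname{rad}N'=S\ne0$, so $0\to S\to N'\to\operatorname{top}N'\to0$ does not split, and some simple summand $S_0$ of $\operatorname{top}N'=\operatorname{rad}^kP'/\operatorname{rad}^{k+1}P'$ has $\operatorname{Ext}^1(S_0,S)\ne0$. By induction there is a path $\operatorname{top}P'\to\cdots\to S_0\to S$.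

Now $\operatorname{Hom}(P,P')\ne0$ says that $\operatorname{top}P$ is a composition factor of $P'$, so there is a path from $\operatorname{top}P'$ to $\operatorname{top}P$. Symmetrically there is a path back. The two vertices are different, so together the paths contain a cycle. $\square$

**(F5) Tensor products.** For $M,M'\in\mathrm D^{\mathrm b}(A)$ and $N,N'\in\mathrm D^{\mathrm b}(A')$ let $M\boxtimes N=M\otimes_KN\in\mathrm D^{\mathrm b}(A\otimes A')$. The Künneth formula gives
$$\operatorname{Hom}(M\boxtimes N,M'\boxtimes N'[i])=\bigoplus_{p+q=i}\operatorname{Hom}(M,M'[p])\otimes\operatorname{Hom}(N,N'[q]). \tag{3}$$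
As $D(A\otimes A')=DA\otimes DA'$, also $\nu(M\boxtimes N)=\nu M\boxtimes\nu N$. If $A'=KQ'$ with $Q'$ a finite acyclic quiver, then $\operatorname{gldim}(A\otimes KQ')\le\operatorname{gldim}A+1$: an $A\otimes KQ'$-module is a representation of $Q'$ in $\operatorname{mod}A$, hence filtered by modules $N\boxtimes S_i$ with $S_i$ simple, and tensoring the resolutions of $N$ and $S_i$ gives $\operatorname{pd}(N\boxtimes S_i)\le\operatorname{pd}N+1$.

**(F6) Gluing.** Let $0\to L\to E\to Z\to0$ be exact with $L,E$ projective, $\operatorname{Hom}(E,L)=0$, $\operatorname{End}L=K$. If $\nu^3L\cong L[m]$ and $\nu^3Z\cong Z[m]$, then $\nu^3E\cong E[m]$.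

*Proof.* The sequence does not split, since otherwise $\operatorname{Hom}(E,L)\neq0$. From $\operatorname{Hom}(E,L)=0\to\operatorname{End}L\to\operatorname{Ext}^1(Z,L)\to\operatorname{Ext}^1(E,L)=0$ we get $\operatorname{Ext}^1(Z,L)=K$. Now $\nu^3E$ is the cocone of a nonzero map $\nu^3Z\to\nu^3L[1]$, that is, of a nonzero map $Z[m]\to L[m+1]$. Such a map is unique up to a scalar, so the cocone is $E[m]$. $\square$

**(F7) Tilting complexes and approximations.** An object $W\in\mathrm D^{\mathrm b}(\Lambda)$ is a *tilting complex* if $\operatorname{Hom}(W,W[k])=0$ for $k\ne0$ and the smallest thick subcategory containing $W$ contains $\Lambda$. For example, $D\Lambda$ is one: it has no self-extensions, and $\Lambda$ has a finite injective resolution. By Rickard's theorem, $\mathrm D^{\mathrm b}(\Lambda)\simeq\mathrm D^{\mathrm b}(\operatorname{End}W)$ with $W\mapsto\operatorname{End}W$, and $\operatorname{End}W$ again has finite global dimension.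

A *right $\operatorname{add}X$-approximation* of $Y$ is a map $f:X_0\to Y$ with $X_0\in\operatorname{add}X$ through which every map from $\operatorname{add}X$ to $Y$ factors. It is *minimal* if $f$ vanishes on no nonzero summand of $X_0$. Minimal approximations exist in $\mathrm D^{\mathrm b}(\Lambda)$, because Hom-spaces are finite dimensional, and they are unique up to isomorphism. For example, the minimal right $\operatorname{add}A$-approximation of a module is its projective cover.

## 4. When $\nu^\ell A\cong A[d(\ell-1)]$ produces a $d$-cluster tilting module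

The next lemma makes statement (2) a matter of one numerical identity, so that one algebra can serve against both statements. Put $\nu_d=\nu[-d]$.

**Lemma 4.** Let $d\ge1$, $\ell\ge2$, $\operatorname{gldim}A\le d$ and $\nu^\ell A\cong A[d(\ell-1)]$. Then $A$ is $d$-representation-finite, with $d$-cluster tilting module $M=\bigoplus_{i=0}^{\ell-1}\nu_d^{-i}A$.

*Proof.* The hypothesis reads $\nu_d^\ell A\cong A[-d]$, so $\nu_d^{-\ell}A\cong A[d]$. Hence
$$\nu_d^{-(\ell-1)}A=\nu_d(\nu_d^{-\ell}A)\cong\nu_dA[d]=DA,\qquad \nu_d^\ell DA\cong DA[-d]. \tag{4}$$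

**Step 1: $M$ is a module.** We trap each summand between two halves of the derived category. As $\operatorname{gldim}A\le d$, (2) shows that $\nu_d^{-1}=\nu^{-1}[d]$ preserves $\mathrm D^{\le0}$: for $T\in\mathrm D^{\le0}$ we have $\operatorname{Hom}(DA,T[j])=0$ for $j>d$. Likewise $\nu_d$ preserves $\mathrm D^{\ge0}$: for $T\in\mathrm D^{\ge0}$ and $j>d$ we have $\operatorname{Hom}(T,A[j])=0$, since $T$ is built from the $H^i(T)[-i]$ with $i\ge0$ and $\operatorname{Ext}^{i+j}(H^i(T),A)=0$. For $0\le i\le\ell-1$, $\nu_d^{-i}A\in\mathrm D^{\le0}$, and by (4) $\nu_d^{-i}A\cong\nu_d^{\ell-1-i}DA\in\mathrm D^{\ge0}$. So each $\nu_d^{-i}A$ is a module, and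
$$M=\bigoplus_{i=0}^{\ell-1}\nu_d^{-i}A\cong\bigoplus_{i=0}^{\ell-1}\nu_d^{i}DA. \tag{5}$$

**Step 2: $\operatorname{Ext}^j(M,M)=0$ for $0<j<d$.** This gives the inclusions "$\subseteq$" in the definition. We have $\operatorname{Ext}^j(\nu_d^{-i}A,\nu_d^{-i'}A)=H^j(\nu_d^kA)$ with $k=i-i'$, $|k|\le\ell-1$. If $k\le0$, then $\nu_d^kA$ is a module by Step 1. If $k>0$, then $\nu_d^kA\cong\nu_d^{-(\ell-k)}A[-d]$ with $1\le\ell-k\le\ell-1$, so it is concentrated in degree $d$. In both cases $H^j=0$ for $0<j<d$.

**Step 3: if $\operatorname{Ext}^j(M,Z)=0$ for $0<j<d$, then $Z\in\operatorname{add}M$.** We may take $Z$ indecomposable, and we push $Z$ forward with $\nu_d$ until it becomes projective. By (2), $\nu_dZ$ has cohomology only in degrees $0,\dots,d$, and $H^j(\nu_dZ)=\operatorname{Ext}^j(\nu_d^{-1}A,Z)=0$ for $0<j<d$, since $\nu_d^{-1}A\in\operatorname{add}M$ (here $\ell\ge2$). So there is a triangle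
$$H^0\to\nu_dZ\to H^d[-d]\to H^0[1],$$
whose last map lies in $\operatorname{Ext}^{d+1}(H^d,H^0)=0$. The triangle splits, and as $\nu_dZ$ is indecomposable, it is either $H^d[-d]$ or $H^0$.

If $\nu_dZ=H^d[-d]$, then $\nu Z$ is a module, so $\operatorname{Ext}^i(Z,A)=DH^{-i}(\nu Z)=0$ for $i>0$, and $Z$ is projective by (F2).

If $\nu_dZ=H^0$, then $Z_1=\nu_dZ$ is an indecomposable module. It satisfies the same hypothesis: $\operatorname{Ext}^j(\nu_d^{-i}A,Z_1)=\operatorname{Hom}(\nu_d^{-i-1}A,Z[j])$, and for $0<j<d$ this vanishes if $i\le\ell-2$ by the hypothesis on $Z$, while for $i=\ell-1$ it equals $\operatorname{Hom}(A[d],Z[j])=H^{j-d}(Z)=0$.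

So we may iterate until a projective module is reached. If none of the modules $Z,\nu_dZ,\dots,\nu_d^{\ell-1}Z$ were projective, $\nu_d^\ell Z$ would be a nonzero module. But $H^j(\nu_d^\ell Z)=\operatorname{Hom}(\nu_d^{-\ell}A,Z[j])=H^{j-d}(Z)$ is concentrated in degree $d\ge1$, a contradiction. Hence $\nu_d^kZ$ is projective for some $0\le k\le\ell-1$, and $Z\in\operatorname{add}\nu_d^{-k}A\subseteq\operatorname{add}M$.

**Step 4: if $\operatorname{Ext}^j(Z,M)=0$ for $0<j<d$, then $Z\in\operatorname{add}M$.** This is the mirror image: we push an indecomposable $Z$ backward until it becomes injective. The complex $\nu_d^{-1}Z$ has cohomology in degrees $-d,\dots,0$, and by (2) $DH^{-j}(\nu_d^{-1}Z)=\operatorname{Hom}(\nu_d^{-1}Z,DA[j])=\operatorname{Ext}^j(Z,\nu_dDA)=0$ for $0<j<d$, by (5). The triangle $H^{-d}[d]\to\nu_d^{-1}Z\to H^0\to H^{-d}[d+1]$ splits because $\operatorname{Ext}^{d+1}=0$, so $\nu_d^{-1}Z$ is $H^{-d}[d]$ or $H^0$.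

In the first case $\nu^{-1}Z$ is a module, so $\operatorname{Ext}^i(DA,Z)=0$ for $i>0$ and $Z$ is injective by (F2). In the second case $Z_1=\nu_d^{-1}Z$ is an indecomposable module satisfying the same hypothesis: $\operatorname{Ext}^j(Z_1,\nu_d^iDA)=\operatorname{Hom}(Z,\nu_d^{i+1}DA[j])$ vanishes for $i\le\ell-2$ by hypothesis, and for $i=\ell-1$ it is $\operatorname{Hom}(Z,DA[j-d])=DH^{d-j}(Z)=0$.

If no injective module were reached among $Z,\dots,\nu_d^{-(\ell-1)}Z$, then $\nu_d^{-\ell}Z$ would be a nonzero module. But $DH^{-j}(\nu_d^{-\ell}Z)=\operatorname{Hom}(Z,\nu_d^\ell DA[j])=DH^{d-j}(Z)$, so $\nu_d^{-\ell}Z$ is concentrated in degree $-d$, a contradiction. So $\nu_d^{-k}Z$ is injective for some $0\le k\le\ell-1$, and $Z\in\operatorname{add}\nu_d^kDA\subseteq\operatorname{add}M$. $\square$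

For $d=2$, $\ell=3$ the target is $\nu^3B\cong B[4]$ with $\operatorname{gldim}B\le2$.

## 5. Two adjacent Ext-groups and one triangle

Acyclicity of the quiver is a property of $A$, while the behavior of $\nu$ is a property of $\mathrm D^{\mathrm b}(A)$. So we look for $B$ as the endomorphism algebra of a tilting complex over an algebra with acyclic quiver. Here is the mechanism that makes maps go both ways.

In a triangulated category, let $X_s$ and $Y_s$ be objects with
$$\operatorname{Hom}(Y_s,X_s[k])=0\text{ for all }k,\qquad \operatorname{Hom}(X_s,X_s[-1])=0,$$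
and suppose there are nonzero maps $e:X_s\to Y_s$ and $h:X_s\to Y_s[1]$, in two adjacent degrees. Complete $h$ to a triangle
$$Y_s\xrightarrow{\ g\ }V_s\xrightarrow{\ p\ }X_s\xrightarrow{\ h\ }Y_s[1].$$
Then $p\ne0$: otherwise $h$ is a split monomorphism, impossible as $\operatorname{Hom}(Y_s[1],X_s)=0$ and $X_s\ne0$. And $ge\ne0$: otherwise $e$ factors through $h[-1]:X_s[-1]\to Y_s$ via a map in $\operatorname{Hom}(X_s,X_s[-1])=0$. So there are nonzero maps $V_s\to X_s$ and $X_s\to V_s$.

To get such a pair, let $C$ be an algebra with simple injective $I_s=S_s$ and projective $P_s$ such that $\operatorname{Ext}^1(I_s,P_s)\ne0\neq\operatorname{Ext}^2(I_s,P_s)$. The pair $I_s[-1]$, $P_s$ in $\mathrm D^{\mathrm b}(C)$ has maps in degrees $0$ and $1$. But for the whole collections $DC[-1]$ and $C$ the one-sided vanishing fails, since $\operatorname{Hom}(C,DC)\ne0$. We repair this by tensoring with the path algebra $KA_2$ of $1\to2$. Its indecomposable representations are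
$$G_2=(0\to K),\qquad G_{12}=(K\xrightarrow{=}K),\qquad G_1=(K\to0),$$
with $G_2,G_{12}$ projective and an exact sequence $0\to G_2\to G_{12}\to G_1\to0$. Write $\operatorname{Hom}^*=\bigoplus_k\operatorname{Hom}(-,-[k])$. Then
$$\operatorname{Hom}^*(G_2,G_2)=\operatorname{Hom}^*(G_{12},G_{12})=\operatorname{Hom}^*(G_2,G_{12})=K\text{ in degree }0, \tag{6}$$
$$\operatorname{Hom}^*(G_{12},G_2)=0=\operatorname{Hom}^*(G_1,G_{12}),\qquad\operatorname{Hom}^*(G_1,G_2)=K\text{ in degree }1. \tag{7}$$
For the last two, apply $\operatorname{Hom}(-,G_{12})$ and $\operatorname{Hom}(-,G_2)$ to the exact sequence: restriction $\operatorname{Hom}(G_{12},G_{12})\to\operatorname{Hom}(G_2,G_{12})$ is bijective, and $\operatorname{Hom}(G_{12},G_2)=0$. Also $\nu G_2=G_{12}$ and $\nu G_{12}=G_1$, and $\nu G_1$ is the complex $G_{12}\to G_1$ in degrees $-1,0$, onto with kernel $G_2$, so $\nu G_1=G_2[1]$. Hence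
$$\nu^3G_2\cong G_2[1],\qquad\nu^3G_{12}\cong G_{12}[1]. \tag{8}$$

Put $\Lambda=C\otimes KA_2$ and
$$X_i=I_i[-1]\boxtimes G_2,\qquad Y_i=P_i\boxtimes G_{12},\qquad X=\bigoplus_iX_i,\qquad Y=\bigoplus_iY_i.$$
Now $\operatorname{Hom}^*(Y,X)=0$ because $\operatorname{Hom}^*(G_{12},G_2)=0$. The first thing to try is $X\oplus Y$. It generates, but it is not a tilting complex: by (3), $\operatorname{Hom}(X_s,Y_s[1])=\operatorname{Ext}^2_C(I_s,P_s)\ne0$. The cure is to replace each $Y_i$ by the extension $V_i$ that kills all maps $X\to Y_i[1]$, and at $i=s$ this extension creates the maps in both directions.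

What must $C$ satisfy? The maps $X\to Y[k]$ should live only in degrees $0,1$. The functor $\nu^3$ should be $[3]$ on the projectives, so that with (8) it becomes $[4]$ on $X$ and $Y$. And the approximation of $Y_s[1]$ should involve $X_s$ alone, once.

## 6. An eight-vertex algebra with $\nu^3=[3]$ on projectives

Let $C$ be the path algebra of the quiver
$$t\xleftarrow{\ \kappa\ }s\xrightarrow{\ \sigma\ }u,\qquad u\xrightarrow{\alpha_1}a\xrightarrow{\alpha_2}a'\xrightarrow{\alpha_3}z,\qquad u\xrightarrow{\beta_1}b\xrightarrow{\beta_2}b'\xrightarrow{\beta_3}z$$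
modulo $\sigma\alpha=\sigma\beta$, where $\alpha=\alpha_1\alpha_2\alpha_3$ and $\beta=\beta_1\beta_2\beta_3$. Paths are composed left to right, and right modules are representations. Exchanging the letters $a\leftrightarrow b$, $\alpha\leftrightarrow\beta$ is an automorphism, which we call the symmetry.

The projective $P_i=e_iC$ has as basis the paths starting at $i$, and $I_i=\nu P_i=D(Ce_i)$ has the basis dual to the paths ending at $i$:

| $i$ | basis of $P_i$ | basis of $I_i$ |
|---|---|---|
| $s$ | $e_s,\kappa,\sigma,\sigma\alpha_1,\sigma\alpha_1\alpha_2,\sigma\beta_1,\sigma\beta_1\beta_2,\sigma\alpha$ | $e_s^*$ |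
| $t$ | $e_t$ | $e_t^*,\kappa^*$ |
| $u$ | $e_u,\alpha_1,\alpha_1\alpha_2,\alpha,\beta_1,\beta_1\beta_2,\beta$ | $e_u^*,\sigma^*$ |
| $a$ | $e_a,\alpha_2,\alpha_2\alpha_3$ | $e_a^*,\alpha_1^*,(\sigma\alpha_1)^*$ |
| $a'$ | $e_{a'},\alpha_3$ | $e_{a'}^*,\alpha_2^*,(\alpha_1\alpha_2)^*,(\sigma\alpha_1\alpha_2)^*$ |
| $z$ | $e_z$ | $e_z^*,\alpha_3^*,(\alpha_2\alpha_3)^*,\alpha^*,\beta_3^*,(\beta_2\beta_3)^*,\beta^*,(\sigma\alpha)^*$ |

and symmetrically for $b,b'$. Three rules do all the work.

- $\operatorname{Hom}(P_i,P_j)=e_jCe_i$: a path $p:j\to i$ acts as $p\cdot:P_i\to P_j$, and composition is multiplication. In particular $\operatorname{End}P_i=K$.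
- The action on $I_i$ is $(f\cdot r)(q)=f(rq)$: a path acts on a dual path by deleting a prefix. For instance $\alpha^*\alpha_1=(\alpha_2\alpha_3)^*$ and $\alpha^*\beta_1=0$. The one unusual product is $(\sigma\alpha)^*\sigma=\alpha^*+\beta^*$, since $\sigma\alpha=\sigma\beta$.
- $\nu(p\cdot):I_i\to I_j$ is $f\mapsto(q\mapsto f(qp))$: it deletes the suffix $p$.

Note $P_t=S_t$, $P_z=S_z$, $I_s=S_s$, and $P_s$ is one-dimensional at every vertex.

**Lemma 5.**

(i) $\operatorname{gldim}C\le2$.

(ii) $\operatorname{Hom}_C(DC,C)=0$.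

(iii) $\nu^3P_i\cong P_i[3]$ for every vertex $i$.

(iv) $\operatorname{Ext}^1(S_s,P_s)\cong K\cong\operatorname{Ext}^2(S_s,P_s)$.

(v) For every $j$, each element of $\operatorname{Ext}^2(I_j,P_s)$ is the pullback of an element of $\operatorname{Ext}^2(I_s,P_s)$ along a map $I_j\to I_s$.

*Proof of (i): resolve the simples.* $S_t$ and $S_z$ are projective. The radicals $\operatorname{rad}P_{a'}\cong P_z$, $\operatorname{rad}P_a\cong P_{a'}$, $\operatorname{rad}P_u\cong P_a\oplus P_b$ are projective, and symmetrically for $b,b'$. Finally $\operatorname{rad}P_s=\kappa C\oplus\sigma C$, where $\kappa C\cong P_t$ and $\sigma C\cong P_u/(\alpha-\beta)C$ with $(\alpha-\beta)C\cong P_z$. So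
$$0\to P_z\xrightarrow{(0,\,\alpha-\beta)}P_t\oplus P_u\xrightarrow{(\kappa,\,\sigma)}P_s\to S_s\to0 \tag{9}$$
is exact, and every simple has projective dimension at most $2$.

*Proof of (ii): find where injectives are generated.* By prefix deletion, for $j\ne z$ the module $I_j$ is generated by its part at $s$. In $I_z$ the submodule generated by $(\sigma\alpha)^*$ contains $\alpha^*+\beta^*$, hence $(\alpha_2\alpha_3)^*$, $(\beta_2\beta_3)^*$ and everything at $a,a',b,b',z$. So $I_z$ modulo the submodule generated at $s$ is $S_u$.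

Let $0\ne f:I_j\to P_i$. If $f$ kills the part at $s$, then $j=z$ and $f$ induces an embedding $S_u\hookrightarrow P_i$. But only $P_u$ and $P_s$ are nonzero at $u$, and there $e_u\alpha_1\ne0$ and $\sigma\alpha_1\neq0$; so there is no such embedding. Otherwise $(P_i)_s\ne0$, so $i=s$ and $e_s$ lies in the image. Then $f$ is onto $P_s$, so it splits, and $I_j\cong P_s$ as $I_j$ is indecomposable. Since $\dim I_j\le4$ for $j\ne z$ and $\dim P_s=8$, this forces $j=z$; but $(I_z)_t=0\ne(P_s)_t$.

*Proof of (iii): follow each orbit of $\nu$.* We resolve, apply $\nu$ by deleting suffixes, and read off cohomology.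

**Step 1: the vertices $t$ and $s$.** The cokernel of $\sigma\cdot:P_u\to P_s$ has basis $e_s,\kappa$ and is $I_t$, so
$$0\to P_z\xrightarrow{\alpha-\beta}P_u\xrightarrow{\sigma}P_s\to I_t\to0 \tag{10}$$
is exact, and $\nu I_t$ is the complex $I_z\to I_u\to I_s$ in degrees $-2,-1,0$. The second map sends $\sigma^*\mapsto e_s^*$, $e_u^*\mapsto0$; it is onto with kernel $\langle e_u^*\rangle=S_u$. The first map sends $\alpha^*\mapsto e_u^*$, $\beta^*\mapsto-e_u^*$, and $(\sigma\alpha)^*\mapsto0$ because $(\sigma\alpha)^*(\sigma(\alpha-\beta))=0$; it kills the other basis vectors. So its image is $S_u$, and its kernel $N$ has dimension $7$. The kernel is generated by $(\sigma\alpha)^*$, is one-dimensional at every vertex except $t$, and satisfies $N\cong P_s/\kappa C$. Hence $\nu I_t\cong N[2]$.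

From $0\to P_t\xrightarrow{\kappa}P_s\to N\to0$, $\nu N$ is $I_t\to I_s$ in degrees $-1,0$, with $\kappa^*\mapsto e_s^*$; it is onto with kernel $S_t=P_t$. So $\nu N\cong P_t[1]$, and
$$P_t\ \mapsto\ I_t\ \mapsto\ N[2]\ \mapsto\ P_t[3]$$
under $\nu$. Thus $\nu^3P_t\cong P_t[3]$, and $\nu^3N\cong N[3]$ since $N\cong\nu^2P_t[-2]$. As $\operatorname{Hom}(P_s,P_t)=0$ and $\operatorname{End}P_t=K$, (F6) applied to $0\to P_t\to P_s\to N\to0$ gives $\nu^3P_s\cong P_s[3]$.

**Step 2: the vertex $z$.** Map $P_s\oplus P_u\to I_z$ by $e_s\mapsto(\sigma\alpha)^*$, $e_u\mapsto\alpha^*$. By the proof of (ii) this is onto, so its kernel has dimension $8+7-8=7$. The kernel contains $\kappa\in P_s$, the element $\sigma\alpha_1-\alpha_1$ with $\sigma\alpha_1\in P_s$ and $\alpha_1\in P_u$ (it maps to $(\alpha^*+\beta^*)\alpha_1-\alpha^*\alpha_1=0$), and $\beta_1\in P_u$ (as $\alpha^*\beta_1=0$). They generate copies of $P_t,P_a,P_b$, of dimensions $1,3,3$. The sum is direct: these modules share only the vertex $z$, where $\sigma\alpha-\alpha$ and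 $\beta$ are independent. By dimension,
$$0\to P_t\oplus P_a\oplus P_b\to P_s\oplus P_u\to I_z\to0 \tag{11}$$
is exact. So $\nu I_z$ is $I_t\oplus I_a\oplus I_b\to I_s\oplus I_u$ in degrees $-1,0$, with components $\kappa:I_t\to I_s$, $\sigma\alpha_1:I_a\to I_s$, $-\alpha_1:I_a\to I_u$, $\beta_1:I_b\to I_u$. Explicitly,
$$\kappa^*\mapsto e_s^*,\quad(\sigma\alpha_1)^*\mapsto e_s^*-\sigma^*,\quad\alpha_1^*\mapsto-e_u^*,\quad(\sigma\beta_1)^*\mapsto\sigma^*,\quad\beta_1^*\mapsto e_u^*,\quad e_t^*,e_a^*,e_b^*\mapsto0.$$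
The map is onto, with kernel $L$ of dimension $8-3=5$ spanned by
$$m=-\kappa^*+(\sigma\alpha_1)^*+(\sigma\beta_1)^*,\quad\alpha_1^*+\beta_1^*,\quad e_t^*,\quad e_a^*,\quad e_b^*.$$
Since $m\kappa=-e_t^*$, $m\sigma=\alpha_1^*+\beta_1^*$, $m\sigma\alpha_1=e_a^*$ and $m\sigma\beta_1=e_b^*$, the module $L$ is generated by $m$. It is $0$ at $a',b',z$, so comparing dimensions, $L\cong P_s/(\sigma\alpha_1\alpha_2C+\sigma\beta_1\beta_2C)$. Thus $\nu I_z\cong L[1]$.

Next,
$$0\to P_z\xrightarrow{(\alpha_3,\,-\beta_3)}P_{a'}\oplus P_{b'}\xrightarrow{(\sigma\alpha_1\alpha_2,\,\sigma\beta_1\beta_2)}P_s\to L\to0 \tag{12}$$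
is exact (dimensions $1,4,8,5$; the kernel of the middle map is spanned by $(\alpha_3,-\beta_3)$ because $\sigma\alpha=\sigma\beta$). So $\nu L$ is $I_z\to I_{a'}\oplus I_{b'}\to I_s$ in degrees $-2,-1,0$. The last map is onto, as $(\sigma\alpha_1\alpha_2)^*\mapsto e_s^*$, so its kernel has dimension $4+4-1=7$. The first map sends $\alpha_3^*,(\alpha_2\alpha_3)^*,\alpha^*$ to $e_{a'}^*,\alpha_2^*,(\alpha_1\alpha_2)^*$, sends $\beta_3^*,(\beta_2\beta_3)^*,\beta^*$ to the negatives of the corresponding elements of $I_{b'}$, and sends $(\sigma\alpha)^*\mapsto(\sigma\alpha_1\alpha_2)^*-(\sigma\beta_1\beta_2)^*$. These seven images are independent, and $e_z^*\mapsto0$. So the kernel is $\langle e_z^*\rangle=S_z$ and the image has dimension $7$, filling the kernel of the next map. Hence $\nu L\cong S_z[2]=P_z[2]$, and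
$$P_z\ \mapsto\ I_z\ \mapsto\ L[1]\ \mapsto\ P_z[3].$$

**Step 3: the vertices $a',a,u$, and by symmetry $b',b$.** Let $R=P_u/\alpha_1C$, with basis the classes of $e_u,\beta_1,\beta_1\beta_2,\beta$. We show that $\nu$ permutes $S_a,S_{a'},R$ cyclically, with a shift $[1]$ each time.

- From $0\to P_{a'}\to P_a\to S_a\to0$: $\nu S_a=(I_{a'}\to I_a)$ deletes the suffix $\alpha_2$. It is onto with kernel $\langle e_{a'}^*\rangle$, so $\nu S_a\cong S_{a'}[1]$.
- From $0\to P_z\to P_{a'}\to S_{a'}\to0$: $\nu S_{a'}=(I_z\to I_{a'})$ deletes the suffix $\alpha_3$. It is onto with kernel $\langle\beta^*,(\beta_2\beta_3)^*,\beta_3^*,e_z^*\rangle$, which is generated by $\beta^*$, and $\beta^*\alpha_1=0$. So the kernel is $R$ and $\nu S_{a'}\cong R[1]$.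
- From $0\to P_a\to P_u\to R\to0$: $\nu R=(I_a\to I_u)$ deletes the suffix $\alpha_1$. It is onto with kernel $\langle e_a^*\rangle$, so $\nu R\cong S_a[1]$.

Hence $\nu^3Z\cong Z[3]$ for $Z\in\{S_a,S_{a'},R\}$. Since $\operatorname{Hom}(P_{a'},P_z)=\operatorname{Hom}(P_a,P_{a'})=\operatorname{Hom}(P_u,P_a)=0$ and $\operatorname{End}P_i=K$, (F6) applies to
$$0\to P_z\to P_{a'}\to S_{a'}\to0,\qquad0\to P_{a'}\to P_a\to S_a\to0,\qquad0\to P_a\to P_u\to R\to0$$
in this order, starting from $\nu^3P_z\cong P_z[3]$. This gives the claim for $a',a,u$, and the symmetry gives $b',b$.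

*Proof of (iv).* Apply $\operatorname{Hom}(-,P_s)$ to (9):
$$Ke_s\to K\kappa\oplus K\sigma\to K\sigma\alpha,\qquad e_s\mapsto(\kappa,\sigma).$$
The second map is zero since $\sigma(\alpha-\beta)=0$. So $\operatorname{Ext}^1(S_s,P_s)=K^2/K=K$ and $\operatorname{Ext}^2(S_s,P_s)=K$. (This shows the role of the ingredients: the relation gives $\operatorname{Ext}^2$, and the arrow $\kappa$ gives the extra dimension that makes $\operatorname{Ext}^1\ne0$.)

*Proof of (v): go through the injectives.* For $j=s$ use the identity. We show that $\operatorname{Ext}^2(I_j,P_s)=0$ for $j\ne s,t$, and treat $j=t$ last.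

- $j=z$: $\operatorname{pd}I_z\le1$ by (11).
- $j=a'$: the map $P_s\to I_{a'}$, $e_s\mapsto(\sigma\alpha_1\alpha_2)^*$, is onto with kernel $\kappa C\oplus\sigma\beta_1C\cong P_t\oplus P_b$ of dimension $4$. So $\operatorname{pd}I_{a'}\le1$, and symmetrically for $b'$.
- $j=u$: the map $P_s\to I_u$, $e_s\mapsto\sigma^*$, has kernel $\kappa C+\sigma\alpha_1C+\sigma\beta_1C$ of dimension $6$, and $P_t\oplus P_a\oplus P_b$ (dimension $7$) maps onto it with kernel spanned by $(0,\alpha_2\alpha_3,-\beta_2\beta_3)$. This gives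
$$0\to P_z\to P_t\oplus P_a\oplus P_b\to P_s\to I_u\to0.$$
The map $\sigma\alpha_1\in\operatorname{Hom}(P_a,P_s)$ restricts along $P_z\to P_a$ to $\sigma\alpha$, which spans $\operatorname{Hom}(P_z,P_s)$. So $\operatorname{Ext}^2(I_u,P_s)=0$.
- $j=a$: the map $P_s\to I_a$, $e_s\mapsto(\sigma\alpha_1)^*$, has kernel $\kappa C+\sigma\alpha_1\alpha_2C+\sigma\beta_1C$ of dimension $5$, and $P_t\oplus P_{a'}\oplus P_b$ (dimension $6$) maps onto it with kernel spanned by $(0,\alpha_3,-\beta_2\beta_3)$. This gives
$$0\to P_z\to P_t\oplus P_{a'}\oplus P_b\to P_s\to I_a\to0.$$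
The map $\sigma\beta_1\in\operatorname{Hom}(P_b,P_s)$ restricts to $-\sigma\beta=-\sigma\alpha$. So $\operatorname{Ext}^2(I_a,P_s)=0$, and symmetrically for $b$.
- $j=t$: the surjection $I_t\to I_s=S_s$ lifts to a map from the resolution (10) to the resolution (9) that is the identity on $P_z$ and $P_s$ and the inclusion $P_u\to P_t\oplus P_u$. In both resolutions the map into $\operatorname{Hom}(P_z,P_s)$ is zero, so both $\operatorname{Ext}^2(-,P_s)$ equal $\operatorname{Hom}(P_z,P_s)=K$, and $\operatorname{Ext}^2(I_s,P_s)\to\operatorname{Ext}^2(I_t,P_s)$ is bijective. $\square$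

## 7. The tilting complex $W$ and the algebra $B$

Recall $\Lambda=C\otimes KA_2$, which has $\operatorname{gldim}\Lambda\le3$ by (F5), and $X_i=I_i[-1]\boxtimes G_2$, $Y_i=P_i\boxtimes G_{12}$. From (3), (6), (7) and Lemma 5(i),(ii):

(a) $\operatorname{Hom}(X,X[k])=\operatorname{Ext}^k(DC,DC)=0$ for $k\ne0$;

(b) $\operatorname{Hom}(Y,Y[k])=\operatorname{Ext}^k(C,C)=0$ for $k\ne0$;

(c) $\operatorname{Hom}(Y,X[k])=0$ for all $k$;

(d) $\operatorname{Hom}(X_j,Y_i[k])=\operatorname{Ext}^{k+1}_C(I_j,P_i)$, which vanishes unless $k\in\{0,1\}$.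

For each $i$ let $X_{0,i}\to Y_i[1]$ be a minimal right $\operatorname{add}X$-approximation, and complete it to a triangle
$$Y_i\to V_i\to X_{0,i}\to Y_i[1]. \tag{13}$$
Put $V=\bigoplus_iV_i$, $X_0=\bigoplus_iX_{0,i}$, $W=X\oplus V$, $B=\operatorname{End}(W)$.

**Proposition 6.** $W$ is a tilting complex over $\Lambda$, $\operatorname{gldim}B=2$, and $\nu_B^3B\cong B[4]$.

*Proof.*

**Step 1: $\operatorname{Hom}(W,W[k])=0$ for $k\ne0$.** This is where the approximation pays. The summand $\operatorname{Hom}(X,X[k])$ is covered by (a).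

In the exact sequence
$$\operatorname{Hom}(X,X_0[k-1])\to\operatorname{Hom}(X,Y[k])\to\operatorname{Hom}(X,V[k])\to\operatorname{Hom}(X,X_0[k])=0$$
the second term vanishes by (d) unless $k=1$ (recall $k\ne0$), and for $k=1$ the first map is onto by the approximation property. So $\operatorname{Hom}(X,V[k])=0$.

Applying $\operatorname{Hom}(-,X[k])$ to (13) and using (c), $\operatorname{Hom}(V,X[k])\cong\operatorname{Hom}(X_0,X[k])=0$.

Finally, $\operatorname{Hom}(V,V[k])$ sits in an exact sequence between $\operatorname{Hom}(X_0,V[k])=0$, just shown, and $\operatorname{Hom}(Y,V[k])\cong\operatorname{Hom}(Y,Y[k])=0$, by (c) and (b).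

**Step 2: $W$ generates.** The thick subcategory generated by $W$ contains $X$, $X_0$ and $V$, hence $Y=C\boxtimes G_{12}$ by (13). It also contains $DC\boxtimes G_2=X[1]$. Since $C$ has a finite resolution by modules in $\operatorname{add}DC$, it contains $C\boxtimes G_2$, hence $C\boxtimes(G_2\oplus G_{12})=\Lambda$.

So $W$ is a tilting complex. By (F7) there is an equivalence $\mathrm D^{\mathrm b}(\Lambda)\simeq\mathrm D^{\mathrm b}(B)$ with $W\mapsto B$, it commutes with Serre functors, and $\operatorname{gldim}B<\infty$.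

**Step 3: $\operatorname{gldim}B=2$.** By (F2) it is enough to show that $\operatorname{Ext}^i_B(DB,B)=\operatorname{Hom}(\nu W,W[i])$ vanishes for $i\ne2$; then $2$ is the only possible value of the maximum in (F2). As $W$ is built by triangles from $\operatorname{add}X$ and $\operatorname{add}Y$, four cases suffice. Note $\nu X=\nu^2C[-1]\boxtimes G_{12}$ and $\nu Y=DC\boxtimes G_1$.

- $\operatorname{Hom}(\nu X,X[i])=0$, because $\operatorname{Hom}^*(G_{12},G_2)=0$.
- $\operatorname{Hom}(\nu X,Y[i])=\operatorname{Hom}(\nu^2C,C[i+1])\cong\operatorname{Hom}(\nu^3C,\nu C[i+1])\cong\operatorname{Hom}(C,DC[i-2])$ by Lemma 5(iii), which is zero for $i\ne2$.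
- $\operatorname{Hom}(\nu Y,X[i])=\operatorname{Hom}(DC,DC[-1][i-1])\otimes\operatorname{Hom}(G_1,G_2[1])=\operatorname{Ext}^{i-2}(DC,DC)$, which is zero for $i\ne2$.
- $\operatorname{Hom}(\nu Y,Y[i])=0$, because $\operatorname{Hom}^*(G_1,G_{12})=0$.

**Step 4: $\nu_B^3B\cong B[4]$.** We show that $\Phi=\nu^3[-4]$ on $\mathrm D^{\mathrm b}(\Lambda)$ fixes every summand of $W$. By Lemma 5(iii), $\nu^3P_i\cong P_i[3]$ and $\nu^3I_i=\nu(\nu^3P_i)\cong I_i[3]$. With (8), $\Phi X_i\cong X_i$ and $\Phi Y_i\cong Y_i$. So $\Phi$ preserves $\operatorname{add}X$ and carries the minimal right $\operatorname{add}X$-approximation of $Y_i[1]$ to one of $\Phi Y_i[1]\cong Y_i[1]$. By uniqueness of minimal approximations $\Phi V_i\cong V_i$. Hence $\nu^3W\cong W[4]$, which is $\nu_B^3B\cong B[4]$. $\square$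

## 8. Maps $X_s\to V_s\to X_s$

**Proposition 7.** $X_s$ and $V_s$ are non-isomorphic indecomposable summands of $W$ with $\operatorname{Hom}(X_s,V_s)\ne0\ne\operatorname{Hom}(V_s,X_s)$. Hence the Ext-quiver of $B$ has an oriented cycle.

*Proof.*

**Step 1: identify the triangle (13) for $i=s$.** By (d) and Lemma 5(iv), $\operatorname{Hom}(X_s,Y_s[1])=\operatorname{Ext}^2(I_s,P_s)=K$. Let $h:X_s\to Y_s[1]$ be nonzero. By (3), $\operatorname{Hom}(X_j,Y_s[1])=\operatorname{Ext}^2(I_j,P_s)$ and $\operatorname{Hom}(X_j,X_s)=\operatorname{Hom}(I_j,I_s)$, and precomposing with a map $X_j\to X_s$ is pullback along the map $I_j\to I_s$. So Lemma 5(v) says that every map $X_j\to Y_s[1]$ factors through $h$: thus $h$ is a right $\operatorname{add}X$-approximation. It is minimal since $h\ne0$ and $X_s$ is indecomposable ($\operatorname{End}X_s=K$). So (13) reads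
$$Y_s\xrightarrow{\ g\ }V_s\xrightarrow{\ p\ }X_s\xrightarrow{\ h\ }Y_s[1].$$

**Step 2: maps both ways.** This is the mechanism of Section 5. If $p=0$, then $h$ is a split monomorphism, impossible as $\operatorname{Hom}(Y_s[1],X_s)=0$ by (c). So $p\ne0$. Moreover, by (c), $\operatorname{Hom}(V_s,X_s)\cong\operatorname{End}(X_s)=K$, spanned by $p$. In the other direction, $\operatorname{Hom}(X_s,X_s[-1])=0$ by (a), so $\operatorname{Hom}(X_s,V_s)$ contains $\operatorname{Hom}(X_s,Y_s)=\operatorname{Ext}^1(S_s,P_s)=K$.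

**Step 3: $V_s$ is indecomposable.** Suppose $V_s=V'\oplus V''$ with both nonzero. Since $\dim\operatorname{Hom}(V_s,X_s)=1$, we may assume $\operatorname{Hom}(V'',X_s)=0$. Then the inclusion $\iota:V''\to V_s$ satisfies $p\iota=0$, so $\iota=gj$ for some $j:V''\to Y_s$. Composing with the projection $V_s\to V''$ shows that $j$ is a split monomorphism, and $Y_s$ is indecomposable, as $\operatorname{End}Y_s=\operatorname{End}P_s\otimes\operatorname{End}G_{12}=K$; so $j$ is an isomorphism. Then $g=\iota j^{-1}$ is a split monomorphism, so $h=0$, a contradiction.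

**Step 4: $V_s\not\cong X_s$.** An isomorphism $V_s\to X_s$ would be a scalar multiple of $p$, so $p$ would be invertible and $Y_s=0$, which is false.

**Step 5: pass to $B$.** The indecomposable projective $B$-modules $\operatorname{Hom}(W,X_s)$ and $\operatorname{Hom}(W,V_s)$ are non-isomorphic, with nonzero maps in both directions. Apply (F4). $\square$

*Proof of Theorem 2.* By Proposition 6, $\operatorname{gldim}B=2$ and $\nu_B^3B\cong B[4]=B[d(\ell-1)]$ with $d=2$, $\ell=3$. By (F3), $B$ is twisted $(4,3)$-fractionally Calabi–Yau. By Lemma 4, it is $2$-representation-finite. By Proposition 7, its Ext-quiver has an oriented cycle. $\square$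

## 9. Tensoring with $D_4$: every $d\ge2$

To raise $d$ by one while keeping $\ell=3$, Lemma 4 asks for two more shifts in $\nu^3$ and at most one more in the global dimension. The path algebra $F$ of type $D_4$ with arrows $\gamma_i:0\to i$, $i=1,2,3$, supplies both.

**Lemma 8.** $\nu^3F\cong F[2]$.

*Proof.* Here $P_0$ has basis $e_0,\gamma_1,\gamma_2,\gamma_3$, $P_i=S_i$ for $i\ge1$, $I_0=S_0$, and $I_i$ has basis $\gamma_i^*,e_i^*$ with $\gamma_i^*\gamma_i=e_i^*$. The map $\nu(\gamma_i\cdot):I_i\to I_0$ sends $\gamma_i^*\mapsto e_0^*$, $e_i^*\mapsto0$.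

**The orbit of $P_0$.** $\nu P_0=I_0=S_0$. From $0\to P_1\oplus P_2\oplus P_3\to P_0\to S_0\to0$, $\nu S_0$ is $I_1\oplus I_2\oplus I_3\to I_0$, which is onto; so $\nu S_0\cong E[1]$, where $E$ is the kernel. At vertex $0$, $E$ consists of the $\sum x_i\gamma_i^*$ with $\sum x_i=0$; at each $i\ge1$ it is $Ke_i^*$; and $\gamma_i$ acts by taking the coordinate $x_i$. A basis of $E_0$ is $v=\gamma_1^*-\gamma_2^*$, $w=\gamma_2^*-\gamma_3^*$, and it generates $E$.

Let $\varepsilon,\varepsilon'$ be the generators of $P_0^2$, mapped to $v,w$. The kernel of $P_0^2\to E$ is spanned by $\varepsilon'\gamma_1$, $(\varepsilon+\varepsilon')\gamma_2$, $\varepsilon\gamma_3$, so $0\to P_1\oplus P_2\oplus P_3\to P_0^2\to E\to0$ is exact. Then $\nu E$ is $I_1\oplus I_2\oplus I_3\to I_0^2$ with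
$$\gamma_1^*\mapsto(0,e_0^*),\qquad\gamma_2^*\mapsto(e_0^*,e_0^*),\qquad\gamma_3^*\mapsto(e_0^*,0),\qquad e_i^*\mapsto0.$$
It is onto, and its kernel is spanned by $n=\gamma_1^*-\gamma_2^*+\gamma_3^*$ and $e_1^*,e_2^*,e_3^*$. As $n\gamma_i=\pm e_i^*\ne0$ for all $i$, the kernel is isomorphic to $P_0$. So $\nu E\cong P_0[1]$, and $P_0\mapsto S_0\mapsto E[1]\mapsto P_0[2]$.

**The orbit of $P_1$.** $\nu P_1=I_1$. From $0\to P_2\oplus P_3\to P_0\to I_1\to0$, $\nu I_1$ is $I_2\oplus I_3\to I_0$, onto with kernel $E_{(1)}$ generated by $\gamma_2^*-\gamma_3^*$ and isomorphic to $P_0/\gamma_1F$. So $\nu I_1\cong E_{(1)}[1]$. From $0\to P_1\to P_0\to E_{(1)}\to0$, $\nu E_{(1)}$ is $I_1\to I_0$, onto with kernel $S_1=P_1$. So $\nu E_{(1)}\cong P_1[1]$, and $P_1\mapsto I_1\mapsto E_{(1)}[1]\mapsto P_1[2]$. By symmetry the same holds for $P_2,P_3$. $\square$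

(With $d=1$, $\ell=3$, Lemma 4 applies to $F$ itself, and the orbits list the twelve indecomposable summands of the $1$-cluster tilting module: $P_0,E,S_0$ and $P_i,E_{(i)},I_i$ for $i=1,2,3$.)

*Proof of Theorem 3.* Part 2 is Proposition 1. For part 1 put $B_d=B\otimes F^{\otimes(d-2)}$, so $B_2=B$.

**Step 1: the two symmetries.** By (F5), $\operatorname{gldim}B_d\le2+(d-2)=d$ and
$$\nu^3B_d\cong B_d[4+2(d-2)]=B_d[2d]=B_d[d(3-1)].$$
By (F3) and Lemma 4, $B_d$ is twisted $(2d,3)$-fractionally Calabi–Yau and $d$-representation-finite.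

**Step 2: the cycle.** Let $P_X=\operatorname{Hom}(W,X_s)$ and $P_V=\operatorname{Hom}(W,V_s)$ be the projective $B$-modules of Proposition 7, and let $P'=P_0\boxtimes\cdots\boxtimes P_0$ over $F^{\otimes(d-2)}$ (and $P'=K$ if $d=2$), so $\operatorname{End}P'=K$. By (3),
$$\operatorname{Hom}(P_\bullet\boxtimes P',P_\circ\boxtimes P')=\operatorname{Hom}(P_\bullet,P_\circ)\qquad(\bullet,\circ\in\{X,V\}),$$
compatibly with composition. So $P_X\boxtimes P'$ and $P_V\boxtimes P'$ have local endomorphism rings, are not isomorphic, and have nonzero maps in both directions. They are projective, and (F4) gives an oriented cycle.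

**Step 3: $\operatorname{gldim}B_d=d$ exactly.** Let $M$ be the $d$-cluster tilting module of Lemma 4. Since $B_d$ and $DB_d$ lie in $\operatorname{add}M$, $\operatorname{Ext}^i(DB_d,B_d)=0$ for $0<i<d$. If $\operatorname{gldim}B_d<d$, then $\operatorname{Ext}^i(DB_d,B_d)=0$ for all $i>0$, so $\operatorname{gldim}B_d=0$ by (F2). Then $B_d$ would be semisimple and its Ext-quiver would have no arrows, contradicting Step 2.

**Step 4: the consequences.** A $1$-representation-finite algebra has global dimension at most $1$, so statement (2) holds for $d=1$ by part 2; for each $d\ge2$ it fails by part 1. Statement (1) restricted to $\operatorname{gldim}\le g$ holds for $g\le1$ by part 2; for $g\ge2$ it fails for $B_2$, which has global dimension $2\le g$. $\square$
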